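# Under NIP, $k$-distality for some $k$ implies $2$-distality

## Three theorems on $k$-distality under NIP

Throughout, $T$ is a complete first-order theory with monster model $\mathbb M$. The notion of $k$-distality is recalled in the next section. A theory is *strictly $k$-distal* ($k\ge 2$) if it is $k$-distal but not $(k-1)$-distal.

**Theorem B.** An NIP theory that is $k$-distal for some $k\ge 1$ is $2$-distal. Hence for $k\ge 3$ no complete NIP theory is strictly $k$-distal.

Theorem B is the main result. It answers the question of whether, for $k\ge3$, some NIP theory is strictly $k$-distal; the source of the problem is Mervyn Tong, "Higher-arity distality and forking triviality", arXiv:2605.22314 (2026). The answer is no, for every $k\ge 3$. Theorem B follows from this amplification statement, where the work lies.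

**Theorem A.** Let $T$ be NIP and $m\ge 2$. If $T$ is not $m$-distal, then $T$ is not $(2m-1)$-distal.

The last theorem complements the other two and is not needed for them.

**Theorem C.** Every NIP theory is exactly one of: distal; strictly $2$-distal; $k$-distal for no $k$. All three cases occur. NIP cannot be dropped: for every $k\ge 2$ there is a complete theory that is strictly $k$-distal.

## Inserting tuples into an indiscernible sequence

All tuples and parameter sets are small; tuples may be infinite. Sequences are linearly ordered, and $+$ denotes concatenation, a single tuple counting as a one-element sequence. We also write $+$ for inserting tuples at specified positions. All entries of an indiscernible sequence have the same length. An *increasing tuple* of a sequence is a finite tuple of entries at strictly increasing positions. A sequence is indiscernible over $A$ if every $A$-formula $\chi(z_1,\dots,z_r)$ has a constant truth value on its increasing $r$-tuples; without "over $A$" we mean $A=\emptyset$. The *EM-type* of a sequence over $A$ is the set of $A$-formulas $\theta(z_1,\dots,z_r)$, $r<\omega$, true of all its increasing $r$-tuples.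

**Definition ($k$-distality, Walker).** Let $k\in\mathbb N^+$. $T$ is *$k$-distal* if the following holds for all infinite sequences $I_0,\dots,I_{k+1}$ of tuples and all tuples $a_0,\dots,a_k$ from $\mathbb M$. If for every $m\in\{1,\dots,k+1\}$ the sequence obtained from
$$F=I_0+a_0+I_1+a_1+\cdots+I_k+a_k+I_{k+1}$$
by deleting $a_{m-1}$ is indiscernible, then $F$ is indiscernible.

So there are $k+1$ tuples to insert; if every way of inserting only $k$ of them keeps the sequence indiscernible, then so does inserting all. The case $k=1$ is equivalent to distality. A failure of $k$-distality is a configuration of $k+1$ tuples that look generic as long as one of them is missing.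

Here are three configurations to have in mind.

*A linear order.* In $(\mathbb Q,<)$ take a strictly increasing sequence of elements and elements $a_0,a_1$ such that $I_0+a_0+I_1+I_2$ and $I_0+I_1+a_1+I_2$ are indiscernible. These are strictly increasing, so for any $e\in I_1$ we have $a_0<e<a_1$. The sequence $I_1$ between the two elements decides their relation, and the full sequence is strictly increasing.

*Pure equality.* In an infinite set let $I_0,I_1,I_2$ consist of distinct elements, all different from $a_0=a_1$. Each deletion is a sequence of distinct elements, hence indiscernible; the full sequence is not, because two entries agree. So $1$-distality fails.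

*Vector spaces.* In an infinite $\mathbb F_2$-vector space, linearly independent sequences are indiscernible, by quantifier elimination. Take $I=I_0+\dots+I_3$ and $a_0,a_1$ jointly independent and put $a_2=a_0+a_1$. Any two of $a_0,a_1,a_2$ are independent together with $I$, so all deletions are indiscernible. But $a_0+a_1+a_2=0$, while no three distinct members of $I$ have sum $0$. So $2$-distality fails.

Recall that a formula $\theta(w;z)$ has the *independence property* if for every $N$ there are $w_0,\dots,w_{N-1}$ and, for each $X\subseteq\{0,\dots,N-1\}$, some $d_X$ with $\theta(w_i;d_X)\iff i\in X$. $T$ is *NIP* if no formula has it. For instance, $w<z$ in a linear order does not: if $w_0\le w_1$, then no $z$ satisfies $w_1<z$ but not $w_0<z$.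

Two simple observations will be used many times.

**Observation 1 (grouping).** If a sequence is indiscernible, then any sequence of successive increasing $h$-tuples of it is indiscernible. If moreover $u$ and $v$ are finite tuples of entries lying, respectively, before and after all the groups, then the sequence of groups is indiscernible over $uv$. Indeed, the concatenations $u\,w_1\cdots w_r\,v$ are all increasing tuples of the same length.

**Observation 2 (critical formula).** Let $I$ be an infinite sequence, and let $S$ be a finite nonempty set of tuples inserted in it at specified positions, such that the resulting sequence $I_S$ is not indiscernible but $I_{S\setminus\{s\}}$ is indiscernible for every $s\in S$. Then there is a formula $\psi$ over $\emptyset$ that is false on every increasing tuple of $I_S$ omitting some $s\in S$, and an increasing tuple $\bar b$ of $I_S$ with $\psi(\bar b)$; such a $\bar b$ contains all of $S$.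

*Proof.* Some formula $\psi(z_1,\dots,z_N)$ is not constant on increasing $N$-tuples of $I_S$. An increasing tuple omitting $s$ lies in $I_{S\setminus\{s\}}$, which is indiscernible and contains the infinite sequence $I$; so the value of $\psi$ there is its value on increasing $N$-tuples of $I$, which does not depend on $s$. Replacing $\psi$ by $\neg\psi$ if necessary, this value is "false". As $\psi$ is not constant, it is true at some $\bar b$, which cannot omit any $s$. $\square$

## Monotonicity, alternation, extraction

**Fact 1 (alternation).** If $T$ is NIP, $(w_n)_{n<\omega}$ is indiscernible, $d$ is a tuple and $\theta(w;z)$ is a formula, then it is impossible that $\theta(w_n;d)$ holds exactly for the even $n$, or exactly for the odd $n$.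

*Proof.* Replacing $\theta$ by $\neg\theta$, suppose it holds exactly for even $n$. Given $N$ and $X\subseteq\{0,\dots,N-1\}$, choose $n_0<\dots<n_{N-1}$ with $n_i$ even iff $i\in X$. By indiscernibility some automorphism takes $w_{n_i}$ to $w_i$ for all $i<N$. It takes $d$ to some $d_X$ with $\theta(w_i;d_X)\iff i\in X$. So $\theta$ has the independence property, a contradiction. $\square$

Note that $(w_n)$ need only be indiscernible over $\emptyset$, while $d$ is arbitrary. Parameters of a formula can always be moved into $d$.

**Fact 2 (extraction).** Given an infinite sequence of (possibly infinite) tuples of the same length and a set $A$, for every linear order $O$ there is an $A$-indiscernible sequence indexed by $O$ satisfying the EM-type over $A$ of the given sequence.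

*Proof.* In variables $(w_o)_{o\in O}$ we must realize all $\theta(w_{o_1},\dots,w_{o_r})$ with $\theta$ in the EM-type and $o_1<\dots<o_r$, together with all $\chi(w_{o_1},\dots,w_{o_r})\leftrightarrow\chi(w_{o_1'},\dots,w_{o_r'})$ for $A$-formulas $\chi$ and increasing $\bar o,\bar o'$. A finite part of this involves a finite $O_0\subseteq O$ and finitely many $\chi$, each using finitely many coordinates. By Ramsey the given sequence has an infinite subsequence on whose increasing tuples these finitely many $\chi$ have constant truth value. Assign to $O_0$ an increasing tuple of that subsequence. By compactness we are done. $\square$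

**Fact 3 (monotonicity).** For $k\ge 2$, if $T$ is $(k-1)$-distal then $T$ is $k$-distal.

*Proof.* Let $F=I_0+a_0+\dots+a_k+I_{k+1}$ have all its deletions of one $a_l$ indiscernible. Put $L=I_0+a_0+\dots+a_{k-1}+I_k$, and let $s$ be the tuple listing $a_k$ and then $I_{k+1}$. For $l<k$, the sequence $F$ without $a_l$ is indiscernible and $s$ lists a final segment of it, so $L$ without $a_l$ is indiscernible over $s$. In other words, appending $s$ to every entry of $L$, we get a sequence in which deleting any one of the $k$ tuples $a_0s,\dots,a_{k-1}s$ leaves an indiscernible sequence. By $(k-1)$-distality all of it is indiscernible, so $L$ is indiscernible over $s$. Now take any increasing tuple of $F$ and replace its part in $L$ by an increasing tuple of $I_0$ of the same length. This does not change the truth of a given formula, and the result lies in $F$ without $a_0$, which is indiscernible. So the truth value is constant. $\square$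

*Proof of Theorem B from Theorem A.* Suppose $T$ is NIP and not $2$-distal. If $T$ is not $m$-distal and $m\ge2$, then $T$ is not $(2m-1)$-distal, and $2m-1>m$. Starting from $m=2$ we get failure at $2,3,5,9,\dots$, hence for arbitrarily large $m$. By Fact 3, $T$ is $k$-distal for no $k$. So an NIP theory that is $k$-distal for some $k$ is $2$-distal. If $k\ge 3$, it is then $(k-1)$-distal by Fact 3, so it is not strictly $k$-distal. $\square$

It remains to prove Theorem A. One more convention will be in force. By Cantor, nonempty countable dense linear orders without endpoints are isomorphic. Sequences will be indexed by $\mathbb Q$, or by $\mathbb Q\cap U$ with $U$ an open interval whose endpoints are irrational or infinite, and extra tuples are inserted at irrational positions (cuts). An order isomorphism $\sigma$ *carries the cut $x$ to the cut $x'$* if $t<x\iff\sigma(t)<x'$ for all $t$. Applying Cantor's theorem interval by interval gives isomorphisms carrying finitely many cuts to finitely many prescribed cuts in the same order. An order isomorphism $\mathbb Q\to\mathbb Q\cap U$ extends to $\mathbb R\to U$ and sends irrationals to irrationals, so results proved for $\mathbb Q$ apply to $\mathbb Q\cap U$.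

## Two blocks over a shared parameter

How can three dependent elements be turned into more? In the vector space example write the failure of $2$-distality as $a_0+a_1=c$. Take a second pair over the same $c$, say $a_0'+a_1'=c$, with $a_0,a_0',c$ and $I$ independent. Eliminate $c$:
$$a_0+a_1+a_0'+a_1'=0 .$$
The four vectors $a_0,\ a_0+c,\ a_0',\ a_0'+c$ span a space of dimension $3$, independently of $I$, and this sum is their only linear relation. So any three of them are independent together with $I$. Placing the four at four cuts of $I$, we see that $3$-distality fails, and $3=2\cdot2-1$. This is Theorem A for this example.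

The first plan for a general $T$ is the same. Take a failure of $m$-distality with tuples $a_0,\dots,a_m$, set $c=a_m$, call $\bar a=(a_0,\dots,a_{m-1})$ a *block*, use an automorphism fixing $c$ to copy the block elsewhere in the sequence, and forget $c$. Two blocks have $2m$ elements, the right number for refuting $(2m-1)$-distality. Two things must be checked: the two blocks together spoil indiscernibility, and every deletion of one element leaves an indiscernible sequence. Both can fail.

*A deletion can fail.* In the vector space, the requirement on the copy $\bar a'$ is only $a_0'+a_1'=c$ with $a_0'$ outside the span of $I$ and $c$. So $\bar a'=\bar a$, placed at two new cuts, is allowed. Then the entries $a_0$ and $a_0'$ are equal at two different positions, and these two alone already spoil indiscernibility. The copy must be put in general position over the first block, without disturbing its relation to $c$.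

*Two blocks together can be harmless.* Work in algebraically closed fields of characteristic $0$, a stable and hence NIP theory, where algebraically independent tuples of the same length have the same type. Choose algebraically independent elements $u_t,v_t$ $(t\in\mathbb Q)$, $c_1,c_2$, and $p_i,f_i,g_i$ $(i<3)$. Let
$$e_t=(u_t,v_t),\quad c=(c_1,c_2),\quad a_{i,0}=(p_i,f_i),\quad a_{i,1}=(q_i,g_i)\quad\text{with } q_i=c_1p_i+c_2 .$$
For each $i$, any two of $a_{i,0},a_{i,1},c$ have algebraically independent coordinates together with $I=(e_t)$, but all three do not. So $a_{i,0},a_{i,1},c$, placed at three cuts of $I$, refute $2$-distality. Now take the blocks $i=0,1$ and forget $c$. The field generated by $p_0,q_0,p_1,q_1$ contains $c_1=(q_0-q_1)/(p_0-p_1)$ and then $c_2$, so it contains the four independent elements $p_0,p_1,c_1,c_2$. Hence $p_0,q_0,p_1,q_1$ are algebraically independent, also together with all the other coordinates, and $I$ with both blocks inserted is indiscernible: two points determine a line but satisfy no relation. With three blocks there is a relation, since the points $(p_i,q_i)$ are collinear. The six elements $p_i,q_i$ generate a field of transcendence degree $5$, and any five of them generate $c_1,c_2$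 and then the sixth, so any five are independent. Here the minimal configuration has three blocks and refutes $5$-distality.

So the number of blocks cannot be fixed in advance. The proof puts infinitely many blocks over one $c$, each in general position over its predecessors, and then lets a minimal bad configuration decide how many blocks are needed. NIP is used to guarantee that the later blocks can be put in general position, that some finite configuration is bad, and that a minimal one consists of full blocks.

## A normal form for a failure of $k$-distality

The first lemma turns an arbitrary failure into one with a $\mathbb Q$-indexed sequence and a formula in exactly $k+1$ variables, one for each inserted tuple.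

**Lemma 4.** If $T$ is not $k$-distal, there are an indiscernible sequence $(e_t)_{t\in\mathbb Q}$, irrationals $x_0<\dots<x_k$, tuples $a_0,\dots,a_k$ and a formula $\varphi(y_0,\dots,y_k)$ over $\emptyset$ such that:

1. inserting any $k$ of the $a_l$ at their positions $x_l$ in $(e_t)$ gives an indiscernible sequence;
2. $\varphi(a_0,\dots,a_k)$ holds, and $\neg\varphi(e_{t_0},\dots,e_{t_k})$ holds for all $t_0<\dots<t_k$ in $\mathbb Q$.

*Proof.* Let $F=I_0+a_0+\dots+a_k+I_{k+1}$ witness the failure. Observation 2 gives a formula $\psi$, false on all increasing tuples of $F$ omitting some $a_l$, and an increasing tuple $\bar b$ of $F$, containing all $a_l$, with $\psi(\bar b)$. The tuple $\bar b$ may also use entries of the $I_j$. We absorb these into the inserted tuples.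

The entries of $\bar b$ in $I_j$ cut $I_j$ into finitely many convex pieces. Let $I_j'$ be an infinite one, and let $u_j$ (respectively $v_j$) list the entries of $\bar b$ in $I_j$ below (respectively above) $I_j'$. Then
$$\bar b=u_0\,(v_0a_0u_1)(v_1a_1u_2)\cdots(v_ka_ku_{k+1})\,v_{k+1},$$
and
$$u_0+I'_0+v_0+a_0+u_1+I'_1+v_1+a_1+\dots+a_k+u_{k+1}+I'_{k+1}+v_{k+1}$$
is a subsequence of $F$. Keep $\bar b$ fixed and replace each $I'_j$ by a $\mathbb Q$-indexed sequence $(e^j_t)_{t\in\mathbb Q}$ such that in the resulting sequence $F''$ every deletion of one $a_l$ is indiscernible and $\psi$ is false on increasing tuples omitting some $a_l$. This is possible by compactness: a finite part of these requirements mentions finitely many of the new entries, and it is satisfied by increasing tuples of the same lengths from the infinite sequences $I_j'$. Still $\psi(\bar b)$ holds.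

Next we equalize lengths. Let $h_l$ be the number of entries of $F''$ in $v_la_lu_{l+1}$ and $h=\max_l h_l$. Put
$$b_l=v_l\,a_l\,u_{l+1}\,e^{l+1}_1\cdots e^{l+1}_{h-h_l},$$
which consists of $h$ entries, increasing in $F''$. For each $j\le k+1$ choose inside $(e^j_t)_{t>h}$ a subsequence of order type $\mathbb Q\times\{1,\dots,h\}$ (lexicographic) and group it into $h$-tuples. This gives a $\mathbb Q$-indexed sequence of successive increasing $h$-tuples. Choose irrationals $x_0<\dots<x_k$ and index these sequences, for $j=0,\dots,k+1$, by $\mathbb Q\cap(-\infty,x_0)$, $\mathbb Q\cap(x_0,x_1)$, $\dots$, $\mathbb Q\cap(x_k,\infty)$. Together they form $(f_t)_{t\in\mathbb Q}$. Let $s=u_0v_{k+1}$, $\tilde e_t=f_ts$ and $\tilde a_l=b_ls$. These are the required sequence and tuples.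

For (1), fix $l$ and consider $(f_t)$ with all $b_{l'}$, $l'\ne l$, inserted at $x_{l'}$. Since we used only $e^j_t$ with $t>h$ for the $f$'s, and $e^{l+1}_1,\dots,e^{l+1}_{h-h_l}$ in $b_l$, the groups are successive. Their underlying entries, with $u_0$ in front and $v_{k+1}$ at the end, form a subsequence of $F''$ without $a_l$, which is indiscernible. By Observation 1 the sequence of $h$-tuples is indiscernible over $s$. Appending $s$ to every entry gives (1).

For (2), let $\varphi(y_0,\dots,y_k)$ be $\psi$ evaluated at: the $u_0$-part of the $s$-part of $y_0$; then the first $h_l$ entries of $y_l$, for $l=0,\dots,k$; then the $v_{k+1}$-part of the $s$-part of $y_0$. Then $\varphi(\tilde a_0,\dots,\tilde a_k)$ is $\psi(\bar b)$, which is true. And $\varphi(\tilde e_{t_0},\dots,\tilde e_{t_k})$, for increasing $t$'s, is $\psi$ at an increasing tuple of $F''$ omitting all $a_l$, which is false. $\square$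

## Moving a block into general position

For a block $\bar a=(a_0,\dots,a_{m-1})$ at positions $x_0<\dots<x_{m-1}$ and $B\subseteq\{0,\dots,m-1\}$, write $a_B=(a_l)_{l\in B}$, and $J+a_B$ for $J$ with these tuples inserted. Call $B$ *proper* if $B\ne\{0,\dots,m-1\}$. The next lemma is a form of Simon's strong base change. It says that if all proper parts of a block look generic over a small base $A_1$, then the block can be replaced by one with the same type over the sequence and $A_1$ whose proper parts look generic over the larger base $A$.

**Lemma 5.** Let $T$ be NIP, $A_1\subseteq A$, $J=(e_t)_{t\in\mathbb Q}$ $A$-indiscernible, $x_0<\dots<x_{m-1}$ irrational, and $\bar a$ such that $J+a_B$ is $A_1$-indiscernible for each proper $B$. Then there is $\bar a'$ with $\mathrm{tp}(\bar a'/JA_1)=\mathrm{tp}(\bar a/JA_1)$ and $J+a'_B$ $A$-indiscernible for each proper $B$.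

For example, in an $\mathbb F_2$-vector space let $J\cup\{a_0,c\}$ be independent, $\bar a=(a_0,a_0+c)$, $A_1=\{c\}$ and $A=\{c,a_0\}$. Then $J+a_0$ is not $A$-indiscernible, because one of its entries is the parameter $a_0$. But $\bar a'=(v,v+c)$ with $v$ outside the span of $J,c,a_0$ has the same type over $Jc$, and $J+v$ and $J+(v+c)$ are independent over $A$. This is the repair of the unlucky copy $\bar a'=\bar a$ of the previous section.

*Proof.* The conclusion is first restated as the consistency of a set of formulas. For proper $B$, let $p_B(v_B)$ be the set of formulas $\theta(v_B)$ over $A\cup J$ that hold of $(e_{t_l})_{l\in B}$ for all rational $t_l$ sufficiently close to $x_l$. A given formula uses only finitely many $e_t$. Once the $t_l$ are close enough to the $x_l$, their order relative to each other and to those finitely many indices is fixed, so by $A$-indiscernibility of $J$ the truth value is constant. So $p_B$ is a complete type over $A\cup J$.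

Moreover, $a'_B\models p_B$ if and only if $J+a'_B$ is $A$-indiscernible. If $J+a'_B$ is $A$-indiscernible, then $a'_B$ and $(e_{t_l})_{l\in B}$, with $t_l$ close to $x_l$, satisfy the same formulas over $A$ and any given finite part of $J$. Conversely, if $a'_B\models p_B$, then the truth of an $A$-formula at an increasing tuple of $J+a'_B$ equals its truth at the increasing tuple of $J$ obtained by replacing each $a'_l$ by $e_{t_l}$ with $t_l$ close to $x_l$; and the latter is constant.

Suppose the conclusion fails. Then $\mathrm{tp}(\bar a/JA_1)\cup\bigcup_B p_B(v_B)$ is inconsistent. By compactness there are a finite $K\subset\mathbb Q$, a formula $\chi(\bar v)\in\mathrm{tp}(\bar a/JA_1)$ over $A_1\cup e_K$, where $e_K=(e_t)_{t\in K}$, and formulas $\theta_B\in p_B$ over $A\cup e_K$ with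
$$\models\ \chi(\bar v)\to\bigvee_{B\text{ proper}}\neg\theta_B(v_B).\tag{1}$$
The rest of the proof makes infinitely many copies of $\bar a$, all satisfying $\chi$, inside one growing indiscernible sequence. By (1) each copy violates some $\theta_B$, while the entries of $J$ satisfy it, and Fact 1 is violated.

Enlarge $K$ so that it meets every $(x_l,x_{l+1})$. Let $O_l$ be the component of $\mathbb R\setminus K$ containing $x_l$. The $O_l$ are convex and pairwise disjoint. If $t_l\in O_l\cap\mathbb Q$ for $l\in B$, then the order of the $t_l$ relative to each other and to $K$ is the same as for $t_l$ close to $x_l$. So, by $A$-indiscernibility of $J$,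
$$\theta_B\big((e_{t_l})_{l\in B}\big)\ \text{ holds for all } t_l\in O_l\cap\mathbb Q .\tag{2}$$
Choose irrationals $x_l^0<x_l^1<\cdots$ in $O_l$ for each $l$.

We build $A_1$-indiscernible sequences $I^0=J\subseteq I^1\subseteq\cdots$, where $I^j$ is indexed by a set $Q_j$ consisting of $\mathbb Q$ and finitely many of the $x_l^i$ with $i<j$. Given $I^j$, choose an order isomorphism $\sigma:\mathbb Q\to Q_j$ fixing $K$ pointwise and carrying the cut $x_l$ to the cut $x_l^j$ for each $l$. It exists by Cantor's theorem on each of the finitely many intervals: $x_l$ and $x_l^j$ lie in the same component of $\mathbb R\setminus K$, each component contains at most one $x_l$, and $Q_j$ is countable and dense, and has no least or greatest element in any of the open intervals involved. Since $J\subseteq I^j$ and both are $A_1$-indiscernible, there is an automorphism $g$ over $A_1$ taking each $e_t$ to the entry of $I^j$ at $\sigma(t)$. It fixes $e_K$. Put $\bar a^j=g(\bar a)$, at positions $x_l^j$. Then $\chi(\bar a^j)$ holds, because the parameters of $\chi$ are fixed by $g$; and $I^j+a^j_B=g(J+a_B)$ is $A_1$-indiscernible for proper $B$. By (1) there is a proper $B_j$ with $\neg\theta_{B_j}(a^j_{B_j})$. Here $B_j\ne\emptyset$, as $\theta_\emptyset\in p_\emptyset$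 is true. Let $I^{j+1}=I^j+a^j_{B_j}$. The construction goes on because $B_j$ is proper.

Some $B$ equals $B_j$ for infinitely many $j$, say $j_0<j_1<\cdots$. Let
$$w_{2n}=a_B^{j_n},\qquad w_{2n+1}=(e_{t_l})_{l\in B}\ \text{ with rational } t_l\in(x_l^{j_n},x_l^{j_{n+1}}).$$
All entries lie in $\bigcup_jI^j$, which is indiscernible as an increasing union. The $l$-th coordinates of $w_0,w_1,\dots$ have increasing positions in $O_l$, and the $O_l$ are disjoint and convex. So the order type of the positions of $w_{n_1},\dots,w_{n_r}$ is the same for all $n_1<\dots<n_r$, and $(w_n)_n$ is indiscernible. But $\theta_B$, whose parameters form a fixed tuple $d$, is false at every $w_{2n}$ and, by (2), true at every $w_{2n+1}$. This contradicts Fact 1. $\square$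

## Infinitely many blocks over one parameter

We now begin the proof of Theorem A. Let $T$ be NIP and not $m$-distal, $m\ge2$. Lemma 4 with $k=m$ gives $I^*=(e^*_t)_{t\in\mathbb Q}$, tuples $a_0^*,\dots,a_m^*$ at $x_0^*<\dots<x_m^*$, and $\varphi$. Put $c=a_m^*$ and $y=x_m^*$; the tuple $c$ is always placed at $y$.

**Step 1.** The purpose of this step is to place infinitely many blocks in one sequence, all related to $c$ by $\varphi$, each harmless by itself, and with the proper parts of each block generic over the earlier blocks.

Fix pairwise disjoint open intervals $U_0<U_1<\cdots<y$ with irrational endpoints, and irrationals $x_{i,0}<\dots<x_{i,m-1}$ in $U_i$. We build $I^n=(e_t^n)_{t\in\mathbb Q}$ and blocks $\bar a_i=(a_{i,0},\dots,a_{i,m-1})$ at positions $x_{i,l}$, with $e_t^{n+1}=e_t^n$ for $t\notin U_n$, such that for each $n$: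

* (i) $I^n+c$ is indiscernible with the same EM-type as $I^*+c$;
* (ii) $\varphi(\bar a_i,c)$ holds for $i<n$;
* (iii) $I^n+\bar a_i$ is indiscernible for $i<n$;
* (iv) for $i<n$ and proper $B$, $I^n|_{U_i}+a_{i,B}$ is indiscernible over $\{e_t^n:t\notin U_i\}\cup\{c\}\cup\{\bar a_j:j<i\}$.

Start with $I^0=I^*$, for which only (i) says anything, and it holds by Lemma 4(1). Suppose stage $n$ is given.

*Refreshing the sequence on $U_n$.* To apply Lemma 5 we need the part of the sequence on $U_n$ to be indiscernible over everything else. Let
$$E=\{e_t^n:t\notin U_n\}\cup\{c\}\cup\{\bar a_j:j<n\}.$$
By Fact 2 replace $I^n|_{U_n}$ by an $E$-indiscernible sequence, indexed by $U_n\cap\mathbb Q$, satisfying its EM-type over $E$. This defines $I^{n+1}$.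

The old conditions survive, because each says that certain $E$-formulas hold of all increasing tuples from the $U_n$-part, and such formulas belong to the EM-type over $E$. In detail:

* For (i), consider an increasing tuple of $I^{n+1}+c$. Since $U_n$ is convex, it has the form $(\bar\alpha,\bar z,\bar\beta)$ with $\bar\alpha$ and $\bar\beta$ outside $U_n$ and hence in $E$, and $\bar z$ an increasing tuple of the $U_n$-part. By (i) at stage $n$, the truth value of $\chi(\bar\alpha,\bar z,\bar\beta)$ for all increasing $\bar z$ from the old $U_n$-part is the one prescribed by the EM-type of $I^*+c$. So $\chi(\bar\alpha,\bar z,\bar\beta)$ or its negation is in the EM-type over $E$, and the new sequence has the same truth value. This gives indiscernibility and the same EM-type.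
* For (iii) with $i<n$ the argument is the same, with $\bar a_i$ among the outside entries. It is contained in $E$, and its positions are in $U_i$, outside $U_n$. The prescribed truth values are those of the indiscernible sequence $I^n+\bar a_i$.
* For (iv) with $i<n$, let $\bar x,\bar x'$ be increasing tuples of the same length of $I^n|_{U_i}+a_{i,B}$. They are contained in $E$, since $i<n$, and they are not changed. Parameters from the set in (iv) consist of some increasing $\bar z$ from the $U_n$-part and a tuple $d$ from $E$. The formulas $\chi(\bar x;\bar z,d)\leftrightarrow\chi(\bar x';\bar z,d)$ hold for all increasing $\bar z$ from the old $U_n$-part, so they hold for all increasing $\bar z$ from the new one.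

Condition (ii) for $i<n$ does not involve the sequence.

*Copying the block.* Choose an order automorphism $\sigma$ of $\mathbb Q$ carrying the cut $x_l^*$ to $x_{n,l}$ for $l<m$ and $y$ to $y$. By (i) for $I^{n+1}$, there is an automorphism $g$ of $\mathbb M$ with $g(e_t^*)=e^{n+1}_{\sigma(t)}$ for all $t$ and $g(c)=c$. Let $\bar a=g(a_0^*,\dots,a_{m-1}^*)$. Then $\varphi(\bar a,c)$ holds. The sequence $I^{n+1}+\bar a$ is indiscernible, being the image of $I^*$ with all of $a_0^*,\dots,a_{m-1}^*$ but not $a_m^*$ inserted. For proper $B$, $I^{n+1}+a_B+c$ is indiscernible, since some $a_l^*$ with $l<m$, $l\notin B$, is omitted.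

*Making the copy generic over the earlier blocks.* Apply Lemma 5 to $J=I^{n+1}|_{U_n}$, the cuts $x_{n,l}$, $A=E$ and
$$A_1=\{e_t^{n+1}:t\notin U_n\}\cup\{c\}\subseteq E .$$
Here $J$ is $E$-indiscernible. For proper $B$, $J+a_B$ is $A_1$-indiscernible, because $I^{n+1}+a_B+c$ is indiscernible, $U_n$ is convex and $y\notin U_n$. We get $\bar a_n$ with the same type as $\bar a$ over $JA_1$ and with $J+a_{n,B}$ $E$-indiscernible for proper $B$. Since $JA_1$ contains $I^{n+1}$ and $c$, (ii) and (iii) hold for $i=n$. And $E$ is exactly the parameter set in (iv) for $i=n$ at stage $n+1$. This completes the construction.

*The limit.* Let $I^\omega$ have entries $e_t=e_t^{n+1}$ for $t\in U_n$ and $e_t=e_t^*$ for $t\notin\bigcup_nU_n$. The $U_n$-part changes only between stages $n$ and $n+1$, so any finitely many entries of $I^\omega$ are the corresponding entries of $I^n$ for all large $n$. Each of (i)–(iv) is a collection of statements about finitely many entries, so (i)–(iv) hold for $I^\omega$ and all $i<\omega$.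

## Indiscernible blocks, good sets and bad sets

**Step 2.** The purpose of this step is to make the sequence of blocks, each with its stretch of the sequence, indiscernible, and to index it by $\mathbb Q$, so that there is room for further blocks next to any given one.

Fix irrationals $\xi_0<\dots<\xi_{m-1}$ and order isomorphisms $\tau_i:\mathbb Q\to U_i\cap\mathbb Q$ carrying the cut $\xi_l$ to $x_{i,l}$. Let
$$Z_i=\big((e_{\tau_i(t)})_{t\in\mathbb Q},\ \bar a_i\big)\qquad(i<\omega).$$
By Fact 2 take a $c$-indiscernible sequence $(Z_q)_{q\in\mathbb Q}$ satisfying the EM-type of $(Z_i)_{i<\omega}$ over $c$. Write $Z_q=(J_q,\bar a_q)$, $J_q=(e_{q,t})_{t\in\mathbb Q}$, $\bar a_q=(a_{q,l})_{l<m}$. Let $I=(e_{q,t})$ be ordered lexicographically by $\mathbb Q\times\mathbb Q$, with $a_{q,l}$ placed at $(q,\xi_l)$. Then: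

* (P0) $(Z_q)_{q\in\mathbb Q}$ is indiscernible;
* (P1) $I$ is indiscernible; $\varphi(\bar a_q,c)$ holds for all $q$; $\neg\varphi(\bar e,c)$ holds for every increasing $m$-tuple $\bar e$ of $I$;
* (P2) $I+\bar a_q$ is indiscernible for each $q$;
* (P3) for each $q$ and proper $B$, $J_q+a_{q,B}$ is indiscernible over $\{e_{r,t}:r\ne q\}\cup\{\bar a_r:r<q\}$.

(P0) is clear. Each of the others is a family of statements "for all $q_1<\dots<q_r$, a certain formula over $c$ holds of $(Z_{q_1},\dots,Z_{q_r})$", where the formula is $\varphi$, $\neg\varphi$, or an equivalence $\chi(\dots)\leftrightarrow\chi(\dots)$, on fixed coordinates. In (P3), for instance, one fixes which of the indices plays the role of $q$, two increasing tuples of coordinates of $J_q+a_{q,B}$, and finitely many coordinates from the permitted parameters. Such formulas pass to $(Z_q)_{q\in\mathbb Q}$ as soon as they are in the EM-type of $(Z_i)_{i<\omega}$ over $c$. So it suffices to have the corresponding statements for $(Z_i)_{i<\omega}$. Since $U_0<U_1<\cdots$ and the $\tau_i$ are increasing and carry $\xi_l$ to $x_{i,l}$, the order of positions is the one in $I^\omega$. The indiscernibility of $I$ comes from (i), the middle clause of (P1) from (ii), (P2) from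 (iii), and (P3) from (iv). For the last clause of (P1), Lemma 4(2) gives $\neg\varphi(e^*_{t_0},\dots,e^*_{t_m})$ for increasing $t$'s. As $I^*+c$ is indiscernible, $\neg\varphi(e^*_{t_0},\dots,e^*_{t_{m-1}},c)$ holds for $t_0<\dots<t_{m-1}<y$. By (i) the same holds in $I^\omega+c$, and all $U_i$ lie below $y$.

**Definition.** For a set $S$ of the $a_{q,l}$, regarded with their positions, let $I_S$ be $I$ with $S$ inserted. Call $S$ *good* if $I_S$ is indiscernible and *bad* otherwise.

Subsets of good sets are good, and a set is good if all its finite subsets are. As an example, let the blocks be $(v_q,v_q+c)$ in an $\mathbb F_2$-vector space, with the $v_q$, $c$ and $I$ jointly independent. A sum of finitely many distinct members of $I_S$ can be $0$ only if it uses no member of $I$, uses both or neither of $v_q,v_q+c$ for each $q$, and uses an even number of blocks. So $S$ is bad exactly when it contains two full blocks. In the example of lines above, extended to infinitely many blocks, two blocks are good and three are bad.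

**Claim 6.** If $S\subseteq\{a_{r,l}:r<q,\ l<m\}$ is good and $B$ is proper, then $S\cup a_{q,B}$ is good.

*Proof.* Take an increasing tuple of $I_{S\cup a_{q,B}}$. Its entries outside $J_q+a_{q,B}$ are among the $e_{r,t}$ with $r\ne q$ and the entries of $\bar a_r$ with $r<q$. By (P3) its entries in $J_q+a_{q,B}$ can be replaced by an increasing tuple of $J_q$ without changing the truth of a given formula. The result is an increasing tuple of $I_S$, which is indiscernible. So the truth value is constant. $\square$

It matters what Claim 6 does not say. A part of a block may be added after earlier blocks, but nothing is claimed about a part of a block followed by a full later block, because (P3) allows only $\bar a_r$ with $r<q$ as parameters. So even when two full blocks form a bad set, Claim 6 gives only the deletions in the later one. The remaining deletions will come from minimality.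

## A minimal bad set consists of full blocks

**Step 3.** Here we show that some finite set is bad. This is the only remaining use of $c$ and $\varphi$.

Otherwise $I$ with all $a_{q,l}$ inserted is indiscernible. Let $w_{2n}=\bar a_n$, and let $w_{2n+1}$ be an increasing $m$-tuple from $J_{n+1/2}$. The $w_n$ are successive increasing $m$-tuples of an indiscernible sequence, so $(w_n)_{n<\omega}$ is indiscernible by Observation 1. By (P1), $\varphi(w_{2n},c)$ holds and $\varphi(w_{2n+1},c)$ fails for all $n$. This contradicts Fact 1.

Let $S$ be a finite bad set, minimal under inclusion. By (P1), $S\ne\emptyset$.

**Step 4.** Here we show that $S$ is a union of full blocks $\bar a_q$. The point is that a minimal bad set meeting a block only in a proper part could be made to alternate, since by Claim 6 proper parts of blocks fit together indiscernibly.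

By minimality $I_{S'}$ is indiscernible for all $S'\subsetneq S$, and $I_S$ is not indiscernible. Observation 2 gives a formula $\psi$, false on all increasing tuples of $I_{S'}$ for all $S'\subsetneq S$, and an increasing tuple $\bar b$ of $I_S$ with $\psi(\bar b)$, containing every element of $S$.

Suppose that for some $q^*$ the set $B=\{l:a_{q^*,l}\in S\}$ is nonempty and proper. Let $W$ be the finite set of first coordinates of positions of entries of $\bar b$, so $q^*\in W$. Write $\bar b=\bar b^-\,\bar b^*\,\bar b^+$ according to first coordinate $<,=,>q^*$. Choose rationals $q_0<q_1<\cdots$, all strictly between $W\cap(-\infty,q^*)$ and $W\cap(q^*,\infty)$, and rationals $p_n\in(q_n,q_{n+1})$.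

Let $w_{2n}$ consist of the entries of $Z_{q_n}$ corresponding to the entries $\bar b^*$ of $Z_{q^*}$. It is an increasing tuple of $J_{q_n}+a_{q_n,B}$. Let $w_{2n+1}$ be an increasing tuple of $J_{p_n}$ with the same number of entries as $\bar b^*$. We check three things.

* $\psi(\bar b^-,w_{2n},\bar b^+)$ holds for all $n$. Indeed $q_n$ has the same order relations to $W\setminus\{q^*\}$ as $q^*$, and $\bar b^-,\bar b^+$ consist of coordinates of the $Z_r$ with $r\in W\setminus\{q^*\}$. So (P0) transfers $\psi(\bar b^-,\bar b^*,\bar b^+)$.
* $\psi(\bar b^-,w_{2n+1},\bar b^+)$ fails for all $n$. Indeed $\bar b^-w_{2n+1}\bar b^+$ is an increasing tuple of $I_{S'}$ with $S'=S\setminus\{a_{q^*,l}:l\in B\}$, and $S'\subsetneq S$ because $B\ne\emptyset$.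
* $(w_n)_n$ is indiscernible. The empty set is good by (P1). Since $q_0<q_1<\cdots$ and $B$ is proper, Claim 6 and induction on $N$ show that every set $\{a_{q_n,l}:n<N,\ l\in B\}$ is good. Hence $\{a_{q_n,l}:n<\omega,\ l\in B\}$ is good. The $w_n$ are successive increasing tuples of the resulting indiscernible sequence, so Observation 1 applies.

This contradicts Fact 1 with $d=\bar b^-\bar b^+$. So $S$ meets each block in the empty set or in all of it.

**Step 5.** Finally we count the elements of $S$ and read off the failure of $(2m-1)$-distality.

By Step 4, $S$ is a union of $r\ge1$ full blocks. By (P2) a single block is good, so $r\ge2$, and $N:=|S|=rm\ge2m$. The positions of $S$ cut $I$ into $N+1$ infinite pieces. The sequence $I_S$ is not indiscernible, but by minimality deleting any one element of $S$ gives an indiscernible sequence. This is a configuration of $N$ tuples and $N+1$ infinite sequences, as in the definition of $(N-1)$-distality. Hence $T$ is not $(N-1)$-distal. Since $N-1\ge2m-1$, Fact 3 shows that $T$ is not $(2m-1)$-distal. This proves Theorem A, and with it Theorem B. $\blacksquare$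

## The three classes of NIP theories, and strictly $k$-distal theories without NIP

Here we prove Theorem C. If an NIP theory is $k$-distal for some $k$, then by Theorem B it is $2$-distal, and it is either $1$-distal, that is, distal, or strictly $2$-distal. The three cases exclude each other by definition. For the examples we need one general statement.

**Lemma 7.** If $T$ has quantifier elimination in a relational language with all relations (including equality) of arity $\le n$, then $T$ is $n$-distal.

*Proof.* Let $F=I_0+a_0+\dots+a_n+I_{n+1}$ be such that all deletions of one $a_l$ are indiscernible. An atomic formula evaluated at an increasing tuple of $F$ involves at most $n$ entries, so these entries omit one of the $n+1$ tuples $a_l$. Its truth value is therefore the one it takes on increasing tuples of the $I_j$'s, as every deletion contains these. So all increasing tuples of $F$ of a given length have the same quantifier-free type, hence the same type, and $F$ is indiscernible. $\square$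

*A distal NIP theory.* Take the theory of a finite structure. It is NIP, since the independence property needs arbitrarily many parameters $d_X$. Every infinite indiscernible sequence is constant: in each coordinate two entries agree, hence all do. So in the definition of $1$-distality both deletions are constant, and so is the full sequence.

*A strictly $2$-distal NIP theory.* Take the theory of an infinite set. It is stable, hence NIP, and $2$-distal by Lemma 7, equality having arity $2$. It is not $1$-distal by the example of pure equality above: $a_0=a_1$ is inserted twice in a sequence of other, distinct elements.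

*An NIP theory that is $k$-distal for no $k$.* Take the theory of infinite $\mathbb F_2$-vector spaces. It is stable with quantifier elimination, and linearly independent sequences are indiscernible. Given $k\ge1$, take $I=I_0+\dots+I_{k+1}$ and $a_0,\dots,a_{k-1}$ jointly linearly independent, and $a_k=a_0+\dots+a_{k-1}$. Any $k$ of the $a_l$ are linearly independent together with $I$, so each deletion is indiscernible. But $\sum_{l\le k}a_l=0$, while no sum of $k+1$ distinct members of $I$ is $0$. So the full sequence is not indiscernible.

*Strictly $k$-distal theories, for every $k\ge2$, without NIP.* Let $T$ be the theory of the generic $k$-uniform hypergraph, the Fraïssé limit of finite $k$-uniform hypergraphs. It has quantifier elimination with relations of arity $\le k$, so it is $k$-distal by Lemma 7. It is not $(k-1)$-distal: take $I_0+a_0+I_1+\dots+a_{k-1}+I_k$ with distinct elements whose only hyperedge is $\{a_0,\dots,a_{k-1}\}$. Such elements exist in $\mathbb M$, because every finite $k$-uniform hypergraph embeds in the Fraïssé limit. Each deletion consists of distinct elements with no hyperedge, and hence is indiscernible by quantifier elimination. The full sequence is not indiscernible: $(a_0,\dots,a_{k-1})$ is a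 hyperedge, and no increasing $k$-tuple of the $I_j$'s is one. For $k\ge3$, Theorem B shows that these theories are not NIP. $\blacksquare$
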